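# Dense sets of backward-extendable data for the 2D hyperviscous Navier–Stokes equations

## 1. The sets $\mathcal C_n$: a cone with an offset

Fix $L>0$ and $\nu>0$, let $\mathbb T^2=\mathbb R^2/(L\mathbb Z)^2$, and let $\mathcal H$ be the closure in $L^2(\mathbb T^2)^2$ of the divergence-free, mean-zero, $L$-periodic trigonometric polynomial vector fields, with norm $|\cdot|$ and inner product $(\cdot,\cdot)$. On $\mathcal H$ let $A=-\Delta$ and put $\kappa=(2\pi/L)^2$. The distinct eigenvalues of $A$ are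
$$\kappa=\lambda_1<\lambda_2<\lambda_3<\cdots ,$$
namely the numbers $\kappa|k|^2$ with $k\in\mathbb Z^2\setminus\{0\}$. They lie in $\kappa\mathbb Z$, so $\lambda_{n+1}-\lambda_n\ge\kappa$. Let $P_n$ be the finite-rank spectral projection onto the eigenvalues $\le\lambda_n$, let $Q_n=I-P_n$, and let $V=D(A^{1/2})$. Fix also a time-independent $f\in\mathcal H$.

**Definition.** For $u\in V$ and $n\ge1$ put
$$J_n(u)=|A^{1/2}u|^2-\lambda_n|u|^2,\qquad K_n=\frac{|f|^2}{4\nu^2\lambda_n^3},\qquad \mathcal C_n=\{u\in V:\ J_n(u)\le K_n\}.$$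

If $u=\sum_\lambda u_\lambda$ is the decomposition into eigencomponents, then $J_n(u)=\sum_\lambda(\lambda-\lambda_n)|u_\lambda|^2$. Modes below $\lambda_n$ count negatively and modes above count positively. So $J_n(u)\le0$ is a cone condition: the low modes control the high ones. The number $K_n$ is an offset that makes room for the force. Clearly $P_n\mathcal H\subset\mathcal C_n$.

Three small examples.

* Let $f=0$ and $n=1$. Then $J_1(u)=\sum_\lambda(\lambda-\kappa)|u_\lambda|^2\le0$ forces $u_\lambda=0$ for $\lambda>\kappa$, so $\mathcal C_1=P_1\mathcal H$.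
* Let $f=0$ and $n=2$. Since $|k|^2$ takes the values $1,2,4,5,8,\dots$, we have $\lambda_1=\kappa$, $\lambda_2=2\kappa$, $\lambda_3=4\kappa$. If $p$ is in the $\lambda_1$-eigenspace and $q$ in the $\lambda_3$-eigenspace, then $J_2(p+q)=\kappa(2|q|^2-|p|^2)$, so $p+q\in\mathcal C_2$ exactly when $|q|^2\le\frac12|p|^2$.
* The tail can be much larger than the head. Let $f=0$, let $p$ be in the $\lambda_1$-eigenspace and $q$ in the $\lambda_{n+1}$-eigenspace, with $\lambda_{n+1}-\lambda_n=\kappa$. Then $p+q\in\mathcal C_n$ exactly when $|q|^2\le(\lambda_n/\kappa-1)|p|^2$. Such $n$ occur infinitely often: $4j^2=|(2j,0)|^2$ and $4j^2+1=|(2j,1)|^2$ are consecutive integers, and both are values of $|k|^2$. So membership in $\mathcal C_n$ allows tails of size about $\lambda_n^{1/2}$ times the head. This will matter in Section 7.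

Now what the sets are for. Consider
$$u_t+\nu\Delta^2u+(u\cdot\nabla)u+\nabla p=f,\qquad \nabla\cdot u=0,\qquad x\in\mathbb T^2, \tag{1}$$
with $u$ of spatial mean zero. Let $S(t)$, $t\ge0$, be its solution semigroup on $\mathcal H$. The equation is parabolic, so forward in time everything is fine, and backward in time a typical datum should have no solution at all. We say that the solution with datum $u_0\in\mathcal H$ **extends to all $t\in\mathbb R$** if there is a solution $u:\mathbb R\to\mathcal H$ with $u(0)=u_0$; equivalently $S(t)u(s)=u(t+s)$ for all $s\in\mathbb R$, $t\ge0$. Such a $u$ is called an entire solution. Put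
$$\mathcal G=\{u_0\in\mathcal H:\ \text{the solution of (1) through }u_0\text{ extends to all }t\in\mathbb R\}.$$
The question, whose source is Yanqiu Guo, Edriss S. Titi, "On the backward behavior of some dissipative evolution equations", arXiv:1502.07434 (2015), is whether $\mathcal G$ is dense in $\mathcal H$ for every such $f$.

**Theorem 1.** For every time-independent $f\in\mathcal H$ (including $f=0$), the set $\mathcal G$ is dense in $\mathcal H$ in the norm $|\cdot|$.

The sets $\mathcal C_n$ do two things. They are forward invariant, and inside them backward growth is at most exponential, with a rate depending on $n$. Together these facts let us construct, for each $w\in P_n\mathcal H$, an entire solution inside $\mathcal C_n$ whose low modes at time $0$ are exactly $w$.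

## 2. Well-posedness, energy identities, smoothing, and a product estimate

Let $\Pi$ be the Leray projection and $B(a,b)=\Pi\,\mathrm{div}(a\otimes b)=\Pi(a\cdot\nabla)b$. Then (1) reads $u_t+\nu A^2u+B(u,u)=f$. For $\sigma<0$, $D(A^\sigma)$ is the completion of $\mathcal H$ in the norm $|A^\sigma\cdot|$. For example, if $q$ is in the $\lambda$-eigenspace and $|q|=\lambda^{1/2}$, then $|A^{-5/8}q|=\lambda^{-1/8}$: large in $\mathcal H$ for large $\lambda$, but small in $D(A^{-5/8})$, which is $H^{-5/4}$.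

**(W) Well-posedness.** For $u_0\in\mathcal H$ there is a unique solution $u\in C([0,\infty);\mathcal H)\cap L^2_{loc}([0,\infty);D(A))$, and
$$u(t)=e^{-\nu tA^2}u_0+\int_0^te^{-\nu(t-\sigma)A^2}\big(f-B(u,u)\big)\,d\sigma .\tag{2}$$
The map $(t,u_0)\mapsto S(t)u_0$ is continuous on $[0,\infty)\times\mathcal H$, and $u_0\mapsto S(t)u_0$ is Lipschitz on bounded sets uniformly for $t\in[0,T]$. If $u_0\in V$, then $u\in C([0,\infty);V)\cap L^2_{loc}(D(A^{3/2}))$.

**(E) Energy identities.** In the 2D periodic case $(B(u,u),u)=0$ for $u\in V$ and $(B(u,u),Au)=0$ for $u\in D(A)$. Hence for $u_0\in V$ the functions $|u|^2$ and $|A^{1/2}u|^2$ are absolutely continuous and, for a.e. $t$,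
$$\tfrac{d}{dt}|u|^2=-2\nu|Au|^2+2(f,u),\qquad \tfrac{d}{dt}|A^{1/2}u|^2=-2\nu|A^{3/2}u|^2+2(f,Au).\tag{3}$$

These are standard; see Temam, *Infinite-Dimensional Dynamical Systems in Mechanics and Physics*, and Lions, *Quelques méthodes…*, 1969. The second cancellation is special to two dimensions, and here is why it holds. For a trigonometric polynomial $u=\nabla^\perp\psi$, with $\nabla^\perp=(-\partial_2,\partial_1)$ and $\omega=\Delta\psi$, we have $Au=-\nabla^\perp\omega$. Integration by parts gives $\int F\cdot(-\nabla^\perp\omega)=\int(\partial_1F_2-\partial_2F_1)\,\omega$. With $F=(u\cdot\nabla)u$ the curl is $u\cdot\nabla\omega$, and $\int(u\cdot\nabla\omega)\,\omega=0$ because $\nabla\cdot u=0$. Density gives the case $u\in D(A)$.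

**(S) Smoothing.** For $\theta\ge0$ and $t>0$, $|A^\theta e^{-\nu tA^2}x|\le C_\theta t^{-\theta/2}|x|$. Indeed $\sup_{\lambda>0}\lambda^\theta e^{-\nu t\lambda^2}=t^{-\theta/2}\sup_{y>0}y^\theta e^{-\nu y^2}$.

**(P) Product estimate.** For $\sigma\ge0$,
$$|A^{\sigma-5/4}B(a,b)|\le C_\sigma\big(|A^\sigma a||b|+|a||A^\sigma b|\big).\tag{4}$$

*Proof.* In Fourier coefficients, $|B(a,b)_k|\le C|k|\sum_j|a_j||b_{k-j}|$. Since $|k|^{2\sigma}\le C(|j|^{2\sigma}+|k-j|^{2\sigma})$, Cauchy–Schwarz in $j$ gives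
$$|k|^{2\sigma-5/2}|B(a,b)_k|\le C|k|^{-3/2}\big(|A^\sigma a||b|+|a||A^\sigma b|\big).$$
Square and sum over $k\ne0$; $\sum_{k\neq0}|k|^{-3}<\infty$ in $\mathbb Z^2$. $\square$

**Time shift.** If $u_0\in\mathcal G$ and $t\ge0$, then $S(t)u_0\in\mathcal G$: shift the entire solution in time.

**Brouwer degree.** Let $E$ be a finite-dimensional real vector space, $B_\rho\subset E$ the open ball of radius $\rho$ about $0$, $F:\overline{B_\rho}\to E$ continuous, and $w\notin F(\partial B_\rho)$. The integer $\deg(F,B_\rho,w)$ has three properties. It is unchanged along a continuous homotopy $F_s$ with $w\notin F_s(\partial B_\rho)$ for all $s$. It equals $1$ for $F=\mathrm{id}$ and $w\in B_\rho$. If it is nonzero, then $F(p)=w$ for some $p\in B_\rho$. For $E=\mathbb R$ and $F$ homotopic to the identity as above, $F(-\rho)<w<F(\rho)$ persists along the homotopy, and the last property is the intermediate value theorem.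

## 3. Single eigenspaces, and the backward Galerkin limit

**Data in one eigenspace.** Let $u=\nabla^\perp\psi$ with $-\Delta\psi=\lambda\psi$. The curl of $(u\cdot\nabla)u$ is $u\cdot\nabla\omega=-\lambda\,\nabla^\perp\psi\cdot\nabla\psi=0$, and $(u\cdot\nabla)u=\mathrm{div}(u\otimes u)$ has mean zero, so it is a gradient and $B(u,u)=0$. Hence for $f=0$ and $u_0$ in the $\lambda$-eigenspace,
$$u(t)=e^{-\nu\lambda^2t}u_0,\qquad t\in\mathbb R,$$
is an entire solution, growing exponentially as $t\to-\infty$. More generally, if $f$ and $u_0$ lie in the same eigenspace and $g=f/(\nu\lambda^2)$, then $u(t)=g+e^{-\nu\lambda^2t}(u_0-g)$ is an entire solution.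

**Two eigenspaces.** For the linear equation $u_t+\nu A^2u=0$ every trigonometric polynomial extends backward, so density would be immediate. Nonlinearly, finite sums do not stay finite. Take $L=2\pi$ and $\psi=\cos x_1+\cos2x_2$, so $\omega=-\cos x_1-4\cos2x_2$. Then
$$u\cdot\nabla\omega=\psi_{x_1}\omega_{x_2}-\psi_{x_2}\omega_{x_1}=-8\sin x_1\sin2x_2+2\sin x_1\sin2x_2=-6\sin x_1\sin2x_2 .$$
The eigenvalues $1$ and $4$ have produced the eigenvalue $5$.

**Galerkin, backward.** A sensible first attempt is to truncate. Let $w$ be a trigonometric polynomial, and for large $n$ solve $u_n'+\nu A^2u_n+P_nB(u_n,u_n)=P_nf$ in $P_n\mathcal H$ with $u_n(0)=w$. This ODE can be solved backward for all time: since $(P_nB(u_n,u_n),u_n)=0$ and $|Au_n|\le\lambda_n|u_n|$,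
$$\tfrac{d}{dt}|u_n|^2\ge-2\nu\lambda_n^2|u_n|^2-2|f||u_n|,\qquad\text{so}\qquad |u_n(-t)|\le e^{\nu\lambda_n^2t}\Big(|w|+\frac{|f|}{\nu\lambda_n^2}\Big)\quad(t\ge0).$$
One would like to let $n\to\infty$ on $[-1,0]$. The attempt stops here: the bound tends to infinity with $n$ at every fixed $t>0$, and no compactness is left.

The way past this point is to keep $n$ **fixed**, work with the full equation, and give up control of the tail: ask for an entire solution with $P_nu(0)=w$ and $Q_nu(0)$ arbitrary. The limit to be taken is then not in $n$ but in the starting time $-m\to-\infty$, and constants that depend badly on $n$ do no harm. The sets $\mathcal C_n$ keep the flow essentially $n$-dimensional in this limit. Lemma 1 below gives only *forward* invariance, so we cannot start at $w$ and run backward. We start in the past, in $P_n\mathcal H\subset\mathcal C_n$, and aim at $w$.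

## 4. Forward invariance of $\mathcal C_n$ and what it controls

**Lemma 1.** $S(t)\mathcal C_n\subset\mathcal C_n$ for $t\ge0$.

*Proof.* The purpose is to show that $J_n-K_n$ decays along solutions. Write $\mu=\lambda_n$ and $u(t)=S(t)u_0$ with $u_0\in\mathcal C_n$. Subtract $\mu$ times the first identity in (3) from the second:
$$\tfrac{d}{dt}J_n=-2\nu(A^2u,(A-\mu)u)+2(f,(A-\mu)u),$$
where the first pairing means $(A^{3/2}u,A^{1/2}(A-\mu)u)$, which is defined for a.e. $t$. For each $\lambda>0$,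
$$\lambda^2(\lambda-\mu)=\mu^2(\lambda-\mu)+(\lambda+\mu)(\lambda-\mu)^2\ge\mu^2(\lambda-\mu)+\mu(\lambda-\mu)^2 .$$
Sum this over eigencomponents: $(A^2u,(A-\mu)u)\ge\mu^2J_n+\mu|(A-\mu)u|^2$. The extra square absorbs the force, because $-2\nu\mu x^2+2|f|x\le|f|^2/(2\nu\mu)$:
$$\tfrac{d}{dt}J_n\le-2\nu\mu^2J_n-2\nu\mu|(A-\mu)u|^2+2|f||(A-\mu)u|\le-2\nu\mu^2J_n+\frac{|f|^2}{2\nu\mu}=-2\nu\mu^2(J_n-K_n).$$
Gronwall gives $J_n(u(t))-K_n\le e^{-2\nu\mu^2t}(J_n(u_0)-K_n)\le0$. $\square$

The offset is needed. Let $f\ne0$ lie in one eigenspace $\lambda>\mu=\lambda_n$ and let $u_0=0$. By Section 3, $u(t)=(1-e^{-\nu\lambda^2t})f/(\nu\lambda^2)$, so $J_n(u(t))=(\lambda-\mu)|u(t)|^2>0$ for $t>0$, although $J_n(0)=0$. This agrees with the lemma: $J_n(u(t))\le(\lambda-\mu)|f|^2/(\nu^2\lambda^4)$, and $(\lambda-\mu)/\lambda^4$ is largest at $\lambda=\frac43\mu$, where it equals $\frac{27}{256}\mu^{-3}<\frac14\mu^{-3}$.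

**What membership in $\mathcal C_n$ gives.** Let $u=p+q\in\mathcal C_n$ with $p=P_nu$, $q=Q_nu$. Since $J_n(u)-J_n(p)=J_n(q)\ge(\lambda_{n+1}-\lambda_n)|q|^2\ge\kappa|q|^2$ and $J_n(p)\ge-\lambda_n|p|^2$,
$$|q|^2\le\kappa^{-1}\big(K_n+\lambda_n|p|^2\big),\qquad |u|^2\le\Big(1+\frac{\lambda_n}{\kappa}\Big)|P_nu|^2+\frac{K_n}{\kappa},\tag{5}$$
and directly from the definition
$$|A^{1/2}u|^2\le\lambda_n|u|^2+K_n.\tag{6}$$
So in $\mathcal C_n$ the low modes control the whole $\mathcal H$ norm, and the $\mathcal H$ norm controls the $V$ norm.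

## 5. Large data in $\mathcal C_n$ stay large for a prescribed time

To aim at $w$ from the past we must know that data on a very large sphere in $P_n\mathcal H$ do not come back near $w$ within time $T$. The same estimate, read backward, bounds the past of a solution by its present.

**Lemma 2.** There is $c_n>0$, depending on $n,\nu,L,f$, such that if $u_0\in\mathcal C_n$, $T\ge0$, $R\ge1$ and $|u_0|>R\,e^{c_n(1+T)}$, then $|S(t)u_0|>R$ for all $t\in[0,T]$.

*Proof.* Suppose not. Then, by continuity, there is a first time $t_*\in(0,T]$ with $|u(t_*)|=R$, where $u(t)=S(t)u_0$. On $[0,t_*]$ we have $|u|\ge R\ge1$, and $u\in\mathcal C_n$ by Lemma 1.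

**Step 1: the quotient is bounded.** The decay rate of $|u|$ is governed by the quotient $\lambda(t)=|A^{1/2}u|^2/|u|^2$. It is absolutely continuous on $[0,t_*]$, and (6) with $|u|\ge1$ gives
$$\kappa\le\lambda(t)\le\Lambda:=\lambda_n+K_n .$$

**Step 2: the spread is square-integrable.** The decay rate is $\nu|Au|^2/|u|^2$, which $\lambda$ alone does not bound. The missing part is the spread $\delta=|(A-\lambda)u|/|u|$. Since $((A-\lambda)u,u)=0$,
$$|Au|^2=(\lambda^2+\delta^2)|u|^2,\qquad (A^2u,(A-\lambda)u)=((A+\lambda)(A-\lambda)u,(A-\lambda)u)\ge\kappa\,\delta^2|u|^2 ,$$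
where in the second relation we subtracted $\lambda^2(u,(A-\lambda)u)=0$. By (3), for a.e. $t\in[0,t_*]$,
$$\lambda'=\frac{-2\nu(A^2u,(A-\lambda)u)+2(f,(A-\lambda)u)}{|u|^2}\le-2\nu\kappa\delta^2+2|f|\delta\le-\nu\kappa\delta^2+\frac{|f|^2}{\nu\kappa},$$
using $|u|\ge1$ in the force term. Integrating, and using $0\le\lambda\le\Lambda$,
$$\nu\kappa\int_0^{t_*}\delta^2\,dt\le\Lambda+\frac{T|f|^2}{\nu\kappa}.$$

**Step 3: lower bound for $\log|u|^2$.** By (3) and $|u|\ge1$, $\frac{d}{dt}\log|u|^2\ge-2\nu\lambda^2-2\nu\delta^2-2|f|\ge-2\nu\Lambda^2-2\nu\delta^2-2|f|$. Hence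
$$\log\frac{R^2}{|u_0|^2}\ge-(2\nu\Lambda^2+2|f|)T-\frac2\kappa\Big(\Lambda+\frac{T|f|^2}{\nu\kappa}\Big)\ge-2c_n(1+T),$$
for example with $c_n=\max\{\nu\Lambda^2+|f|+|f|^2/(\nu\kappa^2),\ \Lambda/\kappa\}$. So $|u_0|\le Re^{c_n(1+T)}$, a contradiction. $\square$

The contrapositive we shall use is: *if $u_0\in\mathcal C_n$ and $|S(T)u_0|\le R$ with $R\ge1$, then $|u_0|\le Re^{c_n(1+T)}$.*

## 6. Entire solutions with prescribed low modes

**Lemma 3.** For all $T>0$ and $w\in P_n\mathcal H$ there is $p\in P_n\mathcal H$ with $P_nS(T)p=w$.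

*Proof.* We solve $P_nS(T)p=w$ by deforming $P_nS(T)$ to the identity. Choose $R\ge1$ with
$$R^2>\Big(1+\frac{\lambda_n}{\kappa}\Big)|w|^2+\frac{K_n}{\kappa}.\tag{7}$$
By (5), $u\in\mathcal C_n$ and $|u|\ge R$ imply $|P_nu|>|w|$. Let $\rho>Re^{c_n(1+T)}$ and let $B_\rho$ be the ball of radius $\rho$ in $P_n\mathcal H$; note $|w|<R<\rho$. If $p\in\partial B_\rho$ and $t\in[0,T]$, then $p\in P_n\mathcal H\subset\mathcal C_n$, so $S(t)p\in\mathcal C_n$ by Lemma 1 and $|S(t)p|>R$ by Lemma 2. Therefore $|P_nS(t)p|>|w|$, and in particular $P_nS(t)p\ne w$. The homotopy $(s,p)\mapsto P_nS(sT)p$, $s\in[0,1]$, is continuous by (W) and avoids $w$ on $\partial B_\rho$. It joins the identity to $P_nS(T)$, so $\deg(P_nS(T),B_\rho,w)=\deg(\mathrm{id},B_\rho,w)=1$, and a solution $p$ exists. $\square$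

**Proposition 4.** For every $n$ and $w\in P_n\mathcal H$ there is a solution $u:\mathbb R\to\mathcal H$ of (1) with $u(t)\in\mathcal C_n$ for all $t$ and $P_nu(0)=w$. In addition $|u(-k)|\le Re^{c_n(1+k)}$ for $k\in\mathbb N$, with $R=R(n,w)$.

*Proof.* **Step 1: solutions starting at time $-m$.** For $m\in\mathbb N$ take $p_m\in P_n\mathcal H$ with $P_nS(m)p_m=w$ (Lemma 3) and put $u_m(t)=S(t+m)p_m$ for $t\ge-m$. Then $u_m(t)\in\mathcal C_n$ and $P_nu_m(0)=w$.

**Step 2: bounds uniform in $m$.** By (5) and (7), $|u_m(0)|<R$. For an integer $0\le k\le m$ we have $u_m(-k)\in\mathcal C_n$ and $S(k)u_m(-k)=u_m(0)$, so the contrapositive of Lemma 2 gives $|u_m(-k)|\le Re^{c_n(1+k)}$.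

**Step 3: the limit $m\to\infty$.** By (6), for each $k$ the sequence $(u_m(-k))_{m\ge k}$ is bounded in $V$, hence relatively compact in $\mathcal H$. A diagonal argument gives one subsequence along which $u_m(-k)\to v_k$ in $\mathcal H$ for every $k\ge0$. Continuity of $S(1)$ turns $S(1)u_m(-k-1)=u_m(-k)$ into $S(1)v_{k+1}=v_k$. Since $|A^{1/2}\cdot|$ is weakly lower semicontinuous and $|u_m(-k)|\to|v_k|$, we get $v_k\in\mathcal C_n$. Also $P_nv_0=w$ and $|v_k|\le Re^{c_n(1+k)}$.

**Step 4: the entire solution.** Put $u(t)=S(t+k)v_k$ for any integer $k\ge\max(0,-t)$. The choice of $k$ does not matter, because $S(t+k+1)v_{k+1}=S(t+k)S(1)v_{k+1}=S(t+k)v_k$. So $u$ is an entire solution with $u(-k)=v_k$, and $u(t)\in\mathcal C_n$ by Lemma 1. $\square$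

For $f=0$ and $n=1$, where $\mathcal C_1=P_1\mathcal H$, the entire solution is the explicit $e^{-\nu\kappa^2t}w$ of Section 3.

## 7. Tails of size $\lambda_n^{1/2}$

Fix a trigonometric polynomial $w\in P_N\mathcal H$. For each $n\ge N$, Proposition 4 gives a point
$$w+q_n\in\mathcal G\cap\mathcal C_n,\qquad q_n\in Q_n\mathcal H .$$
If $q_n\to0$ in $\mathcal H$ we would be finished. But (5) gives only $|q_n|\le\kappa^{-1/2}(K_n+\lambda_n|w|^2)^{1/2}=O(\lambda_n^{1/2})$, and the third example of Section 1 shows that membership in $\mathcal C_n$ cannot give a better order in general. So the direct conclusion fails at this point.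

However, $q_n$ contains only modes with eigenvalue $\ge\lambda_{n+1}$. Hence
$$|A^{-5/8}q_n|\le\lambda_{n+1}^{-5/8}|q_n|\le\lambda_{n+1}^{-5/8}\kappa^{-1/2}\big(K_n+\lambda_n|w|^2\big)^{1/2}=O(\lambda_n^{-1/8})\to0.\tag{8}$$
The tail is large in $\mathcal H$ but small in $D(A^{-5/8})$. High modes are damped fast *forward* in time, and $\mathcal G$ is mapped into itself by $S(\tau)$, $\tau\ge0$. So we do not compare $w+q_n$ with $w$. We compare $S(\tau)(w+q_n)$ with $S(\tau)w$ for a small fixed $\tau>0$, and let $\tau\to0$ last. What is needed is that the equation behaves stably under perturbations small in $D(A^{-5/8})$ only, however large in $\mathcal H$.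

## 8. Forward stability under perturbations small in $D(A^{-5/8})$

**Lemma 5.** Let $w$ be a trigonometric polynomial in $\mathcal H$. There is $\tau_0\in(0,1]$, depending only on $w,f,\nu,L$, such that if $q_n\in\mathcal H$ and $e_n:=|A^{-5/8}q_n|\to0$, then $S(\tau)(w+q_n)\to S(\tau)w$ in $\mathcal H$ for every $\tau\in(0,\tau_0]$.

*Proof.* **Step 1: integral inequality.** Let $v(t)=S(t)w$, $M=\sup_{[0,1]}|v|$, and write $q=q_n$, $e=e_n$. Let $z(t)=S(t)(w+q)-v(t)\in C([0,1];\mathcal H)$. Subtracting the two versions of (2),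
$$z(t)=e^{-\nu tA^2}q-\int_0^te^{-\nu(t-\sigma)A^2}\big[B(z,z)+B(v,z)+B(z,v)\big]\,d\sigma .$$
For the first term use (S) with $\theta=\frac58$ on $q=A^{5/8}A^{-5/8}q$. For the integral use (S) with $\theta=\frac54$ and (4) with $\sigma=0$, that is, $|A^{-5/4}B(a,b)|\le2C_0|a||b|$. The result is
$$|z(t)|\le C_1t^{-5/16}e+C\int_0^t(t-\sigma)^{-5/8}\big(|z(\sigma)|^2+2M|z(\sigma)|\big)\,d\sigma ,$$
with constants depending only on $\nu$ and $L$.

**Step 2: a weighted norm.** The first term suggests measuring $z$ by $\varphi(t)=\sup_{0<\sigma\le t}\sigma^{5/16}|z(\sigma)|$. Since $z$ is continuous, hence bounded, with values in $\mathcal H$, $\varphi$ is continuous and nondecreasing with $\varphi(0+)=0$. Insert $|z(\sigma)|\le\sigma^{-5/16}\varphi(t)$ and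
$$\int_0^t(t-\sigma)^{-5/8}\sigma^{-5/8}\,d\sigma=c\,t^{-1/4},\qquad\int_0^t(t-\sigma)^{-5/8}\sigma^{-5/16}\,d\sigma=c'\,t^{1/16}.$$
Multiplying by $t^{5/16}$,
$$t^{5/16}|z(t)|\le C_1e+C_2\big(t^{1/16}\varphi(t)^2+Mt^{3/8}\varphi(t)\big),\qquad0<t\le1 .$$
The right side is nondecreasing in $t$, so it also bounds $\varphi(t)$.

**Step 3: continuity argument.** Choose $\tau_0\le1$ with $C_2M\tau_0^{3/8}\le\frac12$. On $(0,\tau_0]$ this gives $\varphi\le2C_1e+2C_2\varphi^2$. Let $n$ be so large that $16C_1C_2e<1$. If $e=0$, then $q=0$ and $z\equiv0$. If $e>0$ and $\varphi(t)=4C_1e$ for some $t\le\tau_0$, then $4C_1e\le2C_1e+32C_1^2C_2e^2$, that is, $1\le16C_1C_2e$, a contradiction. Since $\varphi$ is continuous and starts at $0$, $\varphi<4C_1e$ on $(0,\tau_0]$. Therefore $|z(\tau)|\le4C_1\tau^{-5/16}e_n\to0$. $\square$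

The exponents can be read off. If $e=|A^{-s/2}q|$, the weight becomes $t^{s/4}$, and the power of $t$ in front of $\varphi^2$ becomes $1-\frac58-\frac s2+\frac s4=\frac38-\frac s4$, positive for $s<\frac32$. To beat the factor $\lambda_n^{1/2}$ in (8) one needs $s>1$. The choice $s=\frac54$ is the midpoint of $(1,\frac32)$.

## 9. Density in $\mathcal H$

*Proof of Theorem 1.* Trigonometric polynomials are dense in $\mathcal H$, so it suffices to show that each $w\in P_N\mathcal H$ lies in $\overline{\mathcal G}$. For $n\ge N$ let $u^{(n)}$ be the entire solution of Proposition 4, with $u^{(n)}(0)=w+q_n$, $q_n\in Q_n\mathcal H$ and $w+q_n\in\mathcal C_n$. By (8), $|A^{-5/8}q_n|\to0$. By Lemma 5, for each $\tau\in(0,\tau_0]$,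
$$u^{(n)}(\tau)=S(\tau)(w+q_n)\to S(\tau)w\quad\text{in }\mathcal H\text{ as }n\to\infty ,\tag{9}$$
and $u^{(n)}(\tau)\in\mathcal G$ by time shift. Hence $S(\tau)w\in\overline{\mathcal G}$. Now let $\tau\downarrow0$: $S(\tau)w\to w$ in $\mathcal H$, so $w\in\overline{\mathcal G}$. $\blacksquare$

## 10. The natural topology, first category, and exponential growth

**Theorem 2.** Let $f\in D(A^r)$, $r\ge0$ (for $f\in\mathcal H$ one may take $r=0$), and $g=\nu^{-1}A^{-2}f$.

1. (Optimal topology.) $\mathcal G\subset g+D(A^{r+5/2})\subset D(A^{r+2})$, and $\mathcal G$ is dense in $D(A^{r+2})$ in the norm $|A^{r+2}\cdot|$. If $f\notin D(A^{r'})$ for some $r<r'\le r+\frac12$, then $\mathcal G\cap D(A^{r'+2})=\emptyset$.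
2. (Smallness.) $\mathcal G$ is of first category in $\mathcal H$. In particular $\mathcal G\ne\mathcal H$.
3. (Growth.) Those $u_0\in\mathcal G$ having an entire solution $u$ through $u_0$ with $c\,e^{\nu\kappa^2|t|}\le|u(t)|\le Ce^{C|t|}$ for all sufficiently negative $t$ (for some $c,C>0$ depending on $u$) are already dense in $\mathcal H$.

In particular, for $f\in\bigcap_rD(A^r)$ (e.g. $f=0$), $\mathcal G$ is a subset of $\bigcap_rD(A^r)$ that is dense in every $D(A^r)$.

The force limits the smoothness of solutions, and subtracting $g$ removes this limitation once. Let $u(t)=S(t)u_0$, $y=u-g$ and $t\ge t_1\ge0$. Since $\int_{t_1}^te^{-\nu(t-\sigma)A^2}f\,d\sigma=(I-e^{-\nu(t-t_1)A^2})g$, formula (2) started at time $t_1$ gives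
$$y(t)=e^{-\nu(t-t_1)A^2}y(t_1)-\int_{t_1}^te^{-\nu(t-\sigma)A^2}B(u,u)\,d\sigma .\tag{10}$$

**Lemma 6.** Let $f\in D(A^r)$, $r\ge0$.

1. For bounded $\mathfrak B\subset\mathcal H$ and $0<t_0<T$, $S(t)u_0$ is bounded in $D(A^{r+2})$ and $S(t)u_0-g$ is bounded in $D(A^{r+5/2})$, uniformly for $u_0\in\mathfrak B$, $t\in[t_0,T]$.
2. If $u_{0,n}\to u_0$ in $\mathcal H$ and $t>0$, then $S(t)u_{0,n}\to S(t)u_0$ in $D(A^{r+2})$.
3. If $w$ is a trigonometric polynomial, then $S(t)w\to w$ in $D(A^{r+2})$ as $t\downarrow0$.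

*Proof of 6.1.* The purpose is to gain half a power of $A$ per step. Suppose $S(t)u_0$ is bounded in $D(A^\sigma)$ uniformly for $u_0\in\mathfrak B$, $t\in[t_1,T]$, where $0\le\sigma\le r+2$. Then so is $y$, since $g\in D(A^{r+2})$. By (4), $B(u,u)$ is bounded in $D(A^{\sigma-5/4})$. (As a function of time it is continuous into $D(A^{-5/4})$, hence weakly continuous into $D(A^{\sigma-5/4})$, so the integral makes sense there.) Apply $A^{\sigma+1/2}$ to (10), using (S) with $\theta=\frac12$ on the first term and, because $\sigma+\frac12=\frac74+(\sigma-\frac54)$, with $\theta=\frac74$ on the second: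
$$|A^{\sigma+1/2}y(t)|\le C(t-t_1)^{-1/4}+C\int_{t_1}^t(t-s)^{-7/8}\,ds .$$
So $y$ is bounded in $D(A^{\sigma+1/2})$ on $[t_2,T]$ for any $t_2>t_1$, and $u=y+g$ is bounded there in $D(A^{\min(\sigma+1/2,\,r+2)})$. Start with $\sigma=0$, $t_1=0$, where the bound holds by (W). After finitely many steps, with times $0<t_2<t_3<\dots<t_0$, we reach $\sigma=r+2$ for $u$, and one further step gives $y$ bounded in $D(A^{r+5/2})$. $\square$

*Proof of 6.2.* We repeat the half-power gain for differences. Let $u_n=S(\cdot)u_{0,n}$, $u=S(\cdot)u_0$, $z=u_n-u$. Since $B(u_n,u_n)-B(u,u)=B(u_n,z)+B(z,u)$,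
$$z(t)=e^{-\nu(t-t_1)A^2}z(t_1)-\int_{t_1}^te^{-\nu(t-\sigma)A^2}\big[B(u_n,z)+B(z,u)\big]\,d\sigma .$$
By part 1, for $0\le\sigma\le r+2$, $u_n$ and $u$ are bounded in $D(A^\sigma)$ on compact subintervals of $(0,\infty)$, uniformly in $n$. So (4) and $|z|\le\kappa^{-\sigma}|A^\sigma z|$ give $|A^{\sigma-5/4}[B(u_n,z)+B(z,u)]|\le C|A^\sigma z|$ there. As in part 1, for $t\in[t_2,T]$ and $t_2>t_1>0$,
$$|A^{\sigma+1/2}z(t)|\le C\big[(t_2-t_1)^{-1/4}+T^{1/8}\big]\sup_{[t_1,T]}|A^\sigma z| .$$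
Thus $\sup_{[t_1,T]}|A^\sigma z|\to0$ implies $\sup_{[t_2,T]}|A^{\sigma+1/2}z|\to0$ whenever $\sigma\le r+2$. Start at $\sigma=0$, where the hypothesis is the Lipschitz property in (W), and iterate with finitely many increasing times below $t$ until the exponent is at least $r+2$. $\square$

*Proof of 6.3.* First we bound $u=S(\cdot)w$ in $D(A^{r+2})$ up to time $0$. Take $t_1=0$ in (10). Now $y(0)=w-g\in D(A^{r+2})$, so the first term is bounded in $D(A^{r+2})$ on $[0,1]$. If $u$ is bounded in $D(A^\sigma)$ on $[0,1]$ with $\sigma\le r+2$, the integral is bounded in $D(A^{\sigma+1/2})$ on $[0,1]$ as in part 1, so $u$ is bounded in $D(A^{\min(\sigma+1/2,\,r+2)})$ on $[0,1]$. Iterating from $\sigma=0$, $u$ is bounded in $D(A^{r+2})$ on $[0,1]$. Next,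
$$S(t)w-w=y(t)-y(0)=(I-e^{-\nu tA^2})(g-w)-\int_0^te^{-\nu(t-\sigma)A^2}B(u,u)\,d\sigma .$$
The first term tends to $0$ in $D(A^{r+2})$ because $g-w\in D(A^{r+2})$. Since $B(u,u)$ is bounded in $D(A^{r+2-5/4})$, (S) with $\theta=\frac54$ bounds the second in $D(A^{r+2})$ by $C\int_0^t(t-\sigma)^{-5/8}\,d\sigma\to0$. $\square$

*Proof of Theorem 2, part 1.* If $u_0\in\mathcal G$ has entire solution $u$, then $u_0=S(1)u(-1)$, so $u_0-g\in D(A^{r+5/2})$ by Lemma 6.1. This is the first inclusion, and the second holds because $g\in D(A^{r+2})$. If in addition $u_0\in D(A^{r'+2})$ with $r'\le r+\frac12$, then $g=u_0-(u_0-g)\in D(A^{r'+2})$, that is, $f\in D(A^{r'})$. This is the emptiness statement. For density, trigonometric polynomials are dense in $D(A^{r+2})$, so let $w$ be one. By (9), for small $\tau>0$, $u^{(n)}(\tau/2)\to S(\tau/2)w$ in $\mathcal H$. Applying $S(\tau/2)$ and Lemma 6.2, $\mathcal G\ni u^{(n)}(\tau)\to S(\tau)w$ in $D(A^{r+2})$. By Lemma 6.3, $S(\tau)w\to w$ in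 $D(A^{r+2})$ as $\tau\downarrow0$. $\square$

*Proof of part 2.* Since $u_0=S(1)u(-1)$ for $u_0\in\mathcal G$, we have $\mathcal G\subset\bigcup_{j\in\mathbb N}S(1)\{|u|\le j\}$. By Lemma 6.1 each set in the union is bounded in $D(A^{r+2})$, hence relatively compact in $\mathcal H$. A compact set in the infinite-dimensional space $\mathcal H$ has empty interior, so each set is nowhere dense. By the Baire category theorem $\mathcal G\ne\mathcal H$. $\square$

*Proof of part 3.* Entire solutions take values in $V$ by Lemma 6.1, so (3) applies along them. With $|Au|\ge\kappa|u|$ it gives $\frac{d}{dt}|u|^2\le-2\nu\kappa^2|u|^2+2|f||u|$, hence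
$$\tfrac{d}{dt}|u|\le-\nu\kappa^2|u|+|f|\quad\text{where }u\ne0,\tag{11}$$
and in all cases $|u(t)|\le|u(s)|+|f|(t-s)$ for $s\le t$ (differentiate $(|u|^2+\varepsilon)^{1/2}$ and let $\varepsilon\downarrow0$).

**Upper bound.** The points of $\mathcal G$ used in the proof of Theorem 1 are $u^{(n)}(\tau)$ with $\tau\in(0,1]$. They lie on the entire solutions $t\mapsto u^{(n)}(t+\tau)$, where $|u^{(n)}(-k)|\le Re^{c_n(1+k)}$. For $t\le-1$ put $s=t+\tau\le0$ and take an integer $k\ge1$ with $s\in[-k,-k+1]$. Then $k\le|t|+1$ and $|u^{(n)}(s)|\le|u^{(n)}(-k)|+|f|\le Re^{c_n(2+|t|)}+|f|\le Ce^{C|t|}$. So the set $\mathcal G_e$ of points of $\mathcal G$ lying on entire solutions $u$ with such an upper bound for $t\le-1$ is dense in $\mathcal H$.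

**Removing a nowhere dense set.** The lower bound can fail only for solutions that stay in a fixed ball in the past. Let $F=|f|/(\nu\kappa^2)$ and $\mathcal K=\overline{S(1)\{|u|\le F\}}$. This is compact by Lemma 6.1, hence closed and nowhere dense. So $\mathcal G_e\setminus\mathcal K$ is dense: if $U\ne\emptyset$ is open, then $U\setminus\mathcal K$ is open and nonempty and meets $\mathcal G_e$.

**Lower bound.** Let $u_0\in\mathcal G_e\setminus\mathcal K$ with corresponding entire solution $u$. Since $u_0=S(1)u(-1)\notin\mathcal K$, $|u(-1)|>F$. By (11), $\frac{d}{dt}(|u|-F)\le-\nu\kappa^2(|u|-F)$ where $u\ne0$. Therefore $\{|u|\le F\}$ is forward invariant along $u$: if $|u(s)|\le F<|u(t)|$ with $s<t$, let $s'$ be the last time in $[s,t]$ with $|u(s')|=F$. On $(s',t]$ we have $|u|>F\ge0$, and the inequality gives $|u(t)|-F\le0$, a contradiction. Hence $|u(t)|>F$ for all $t\le-1$, so $u\ne0$ there, and integrating from $t$ to $-1$,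
$$|u(t)|-F\ge e^{\nu\kappa^2(-1-t)}\big(|u(-1)|-F\big),\qquad t\le-1 .$$
This is the lower bound with $c=e^{-\nu\kappa^2}(|u(-1)|-F)>0$. $\square$

The last assertion of the theorem follows by applying part 1 for every $r$.

## 11. Dissipation $\nu A^\alpha$ with $\alpha>\frac32$

**Theorem 3.** Let $\alpha>\frac32$ and replace $\nu A^2$ by $\nu A^\alpha$. Then for every $f\in\mathcal H$ the set of data extendable to all $t\in\mathbb R$ is dense in $\mathcal H$.

*Proof.* Now $S(t)$ and $\mathcal G$ refer to $u_t+\nu A^\alpha u+B(u,u)=f$. Fact (W) holds with $e^{-\nu tA^\alpha}$ in (2) and $D(A^{\alpha/2})$, $D(A^{(1+\alpha)/2})$ in place of $D(A)$, $D(A^{3/2})$. Fact (E) holds with $|A^{\alpha/2}u|^2$, $|A^{(1+\alpha)/2}u|^2$ in place of $|Au|^2$, $|A^{3/2}u|^2$. We go through the proof and supply each place where the exponent enters.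

**Step 1: invariance.** For $\lambda,\mu>0$,
$$\lambda^\alpha(\lambda-\mu)=\mu^\alpha(\lambda-\mu)+(\lambda^\alpha-\mu^\alpha)(\lambda-\mu),\qquad(\lambda^\alpha-\mu^\alpha)(\lambda-\mu)\ge\mu^{\alpha-1}(\lambda-\mu)^2 .\tag{12}$$
For the inequality, if $\lambda\ge\mu$ then $\lambda^\alpha\ge\mu^{\alpha-1}\lambda$, so $\lambda^\alpha-\mu^\alpha\ge\mu^{\alpha-1}(\lambda-\mu)$. If $\lambda<\mu$ then $\lambda^\alpha\le\mu^{\alpha-1}\lambda$, so $\mu^\alpha-\lambda^\alpha\ge\mu^{\alpha-1}(\mu-\lambda)$. With $\mu=\lambda_n$ this gives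
$$\tfrac d{dt}J_n\le-2\nu\mu^\alpha J_n-2\nu\mu^{\alpha-1}|(A-\mu)u|^2+2|f||(A-\mu)u|\le-2\nu\mu^\alpha J_n+\frac{|f|^2}{2\nu\mu^{\alpha-1}} .$$
So Lemma 1 holds with $K_n=|f|^2/(4\nu^2\lambda_n^{2\alpha-1})$. With this $K_n$ in the definition of $\mathcal C_n$, (5) and (6) are unchanged, since they do not involve the dissipation.

**Step 2: large data stay large.** In the proof of Lemma 2 keep $\lambda$, $\delta$ and $\Lambda=\lambda_n+K_n$, and put $D=((A^\alpha-\lambda^\alpha)u,(A-\lambda)u)/|u|^2$. By (12) with $\mu$ replaced by the quotient $\lambda(t)\ge\kappa$, $D\ge\lambda^{\alpha-1}\delta^2\ge\kappa^{\alpha-1}\delta^2$. Since $(u,(A-\lambda)u)=0$, $(A^\alpha u,(A-\lambda)u)=D|u|^2$, and with $|u|\ge1$,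
$$\lambda'\le-2\nu D+2|f|\delta\le-2\nu D+\nu\kappa^{\alpha-1}\delta^2+\frac{|f|^2}{\nu\kappa^{\alpha-1}}\le-\nu D+\frac{|f|^2}{\nu\kappa^{\alpha-1}} .$$
Hence $\nu\int_0^{t_*}D\,dt\le\Lambda+T|f|^2/(\nu\kappa^{\alpha-1})$. To bound the decay rate by $D$ we use, for $x>0$,
$$x^\alpha\le(\Lambda+1)^\alpha+(x^\alpha-\lambda^\alpha)(x-\lambda).$$
If $x\le\lambda+1$, then $x^\alpha\le(\Lambda+1)^\alpha$ and the last product is nonnegative. If $x>\lambda+1$, then $x^\alpha=\lambda^\alpha+(x^\alpha-\lambda^\alpha)\le(\Lambda+1)^\alpha+(x^\alpha-\lambda^\alpha)(x-\lambda)$. Summing over eigencomponents, $|A^{\alpha/2}u|^2\le((\Lambda+1)^\alpha+D)|u|^2$. Therefore $\frac{d}{dt}\log|u|^2\ge-2\nu(\Lambda+1)^\alpha-2\nu D-2|f|$, and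
$$\log\frac{R^2}{|u_0|^2}\ge-\big(2\nu(\Lambda+1)^\alpha+2|f|\big)T-2\Big(\Lambda+\frac{T|f|^2}{\nu\kappa^{\alpha-1}}\Big)\ge-2c_n(1+T)$$
for a suitable $c_n$. This is Lemma 2.

**Step 3: entire solutions.** The proofs of Lemma 3 and Proposition 4 use only (5), (6), Lemmas 1 and 2, and the continuity of $S$. They hold word for word.

**Step 4: stability in a negative norm.** Choose $\varepsilon>0$ and $s$ with
$$1<s<\min(\alpha,\ 2\alpha-2-\varepsilon),$$
which is possible since $\alpha>\frac32$. As in the proof of (4), $|A^{-1-\varepsilon/2}B(a,b)|\le C|a||b|$: the factor multiplying $|a||b|$ is now $|k|^{-2-\varepsilon}|k|=|k|^{-1-\varepsilon}$, and $\sum_{k\ne0}|k|^{-2-2\varepsilon}<\infty$. Also $|A^\theta e^{-\nu tA^\alpha}x|\le Ct^{-\theta/\alpha}|x|$. Let $v$, $M$, $z$ be as in Lemma 5 and put $e=|A^{-s/2}q|$. With $\theta=\frac s2$ and $\theta=1+\frac\varepsilon2$,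
$$|z(t)|\le C_1t^{-\frac s{2\alpha}}e+C\int_0^t(t-\sigma)^{-\frac{2+\varepsilon}{2\alpha}}\big(|z|^2+2M|z|\big)\,d\sigma .$$
Let $\varphi(t)=\sup_{0<\sigma\le t}\sigma^{s/(2\alpha)}|z(\sigma)|$. Since $\frac{2+\varepsilon}{2\alpha}<1$ (because $2+\varepsilon<2\alpha-s$) and $\frac s\alpha<1$, the integrals
$$\int_0^t(t-\sigma)^{-\frac{2+\varepsilon}{2\alpha}}\sigma^{-\frac s\alpha}\,d\sigma=c\,t^{1-\frac{2+\varepsilon}{2\alpha}-\frac s\alpha},\qquad\int_0^t(t-\sigma)^{-\frac{2+\varepsilon}{2\alpha}}\sigma^{-\frac s{2\alpha}}\,d\sigma=c'\,t^{1-\frac{2+\varepsilon}{2\alpha}-\frac s{2\alpha}}$$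
converge. Multiplying by $t^{s/(2\alpha)}$,
$$\varphi(t)\le C_1e+C_2\Big(t^{\frac{2\alpha-2-\varepsilon-s}{2\alpha}}\varphi(t)^2+M\,t^{1-\frac{2+\varepsilon}{2\alpha}}\varphi(t)\Big),\qquad0<t\le1,$$
and both exponents of $t$ are positive. Choose $\tau_0\le1$ with $C_2M\tau_0^{1-\frac{2+\varepsilon}{2\alpha}}\le\frac12$. Then $\varphi\le2C_1e+2C_2\varphi^2$ on $(0,\tau_0]$, and Step 3 of the proof of Lemma 5 gives $|z(\tau)|\le4C_1\tau^{-s/(2\alpha)}e$ for $\tau\in(0,\tau_0]$ as soon as $16C_1C_2e<1$.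

**Step 5: conclusion.** For $w\in P_N\mathcal H$ and $n\ge N$, Step 3 gives $w+q_n\in\mathcal G\cap\mathcal C_n$ with $q_n\in Q_n\mathcal H$, and by (5)
$$|A^{-s/2}q_n|\le\lambda_{n+1}^{-s/2}\kappa^{-1/2}\big(K_n+\lambda_n|w|^2\big)^{1/2}=O\big(\lambda_n^{(1-s)/2}\big)\to0,$$
since $s>1$. By Step 4, $\mathcal G\ni S(\tau)(w+q_n)\to S(\tau)w$ in $\mathcal H$ for $\tau\in(0,\tau_0]$, and $S(\tau)w\to w$ as $\tau\downarrow0$. So $w\in\overline{\mathcal G}$, and trigonometric polynomials are dense in $\mathcal H$. $\square$
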